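\title{Triangular realizations of degree sequences with all terms at least four}

\begin{abstract}
A graph is triangular if every edge lies in a $3$-cycle. We prove that every graphic sequence whose terms are all at least $4$ is the degree sequence of a triangular graph. The bound $4$ cannot be lowered, and the failure at $3$ is not confined to constant sequences. The proof studies the slack in the Erd\H{o}s--Gallai inequalities of a minimal counterexample. Small slack forces triangles, while large slack allows two adjacent vertices with the same neighbors to be removed. This leaves sequences with at most three terms larger than $5$, which are realized directly.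
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, and they need not be connected. A sequence $d=(d_1,\dots,d_n)$ of nonnegative integers is \emph{graphic} if there is a graph with vertices $v_1,\dots,v_n$ such that $\deg v_i=d_i$ for all $i$; such a graph is a \emph{realization} of $d$. A graph is \emph{triangular} if each of its edges lies in a $3$-cycle. An edge $xz$ lies in a triangle exactly when $z$ has a neighbor in $N(x)$, so a graph is triangular if and only if no neighborhood $N(x)$ induces a graph with an isolated vertex. We write $a^p$ for $p$ terms equal to $a$.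

Which graphic sequences have a triangular realization? Constant sequences show what small degrees do. A vertex of degree $1$ lies in no triangle, so $(1^n)$ has no triangular realization. A realization of $(2^n)$ is a disjoint union of cycles and is triangular only if all cycles are triangles, so we need $3\mid n$. A triangular realization of $(3^n)$ is a disjoint union of copies of $K_4$ (Lemma~\ref{lem:cubic}), so we need $4\mid n$. For degrees $2$ and $3$ the neighborhood of a vertex is so small that it determines the whole component, and a divisibility condition results. At degree $4$ this rigidity disappears. For $n\ge5$ let $C_n(1,2)$ be the graph on $\mathbb{Z}/n\mathbb{Z}$ in which two vertices are adjacent when their cyclic distance is $1$ or $2$. It is $4$-regular, and every edge lies in a triangle $\{i,i+1,i+2\}$. Hence every graphic sequence $(4^n)$ has a triangular realization. One is led to guess that small terms are the only obstruction, and this is the problem posed by Egan and Nikolayevsky \cite{EN}: does every graphic sequence with all terms at least $4$ have a triangular realization? The answer is yes.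

\begin{theorem}\label{thm:main}
Every graphic sequence all of whose terms are at least $4$ has a triangular realization.
\end{theorem}

\begin{theorem}\label{thm:sharp}
For an integer $\ell\ge1$, the assertion ``every graphic sequence all of whose nonzero terms are at least $\ell$ has a triangular realization'' holds if and only if $\ell\ge4$. Moreover, for even $m\ge4$ the sequence $(4,3^m)$ is graphic, and it has a triangular realization if and only if $4\mid m$.
\end{theorem}

The second statement of Theorem~\ref{thm:sharp} shows that the failure for $\ell=3$ is not confined to constant sequences. It is proved in Section~\ref{sec:three}, which needs nothing but the definitions.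

The proof of Theorem~\ref{thm:main} is by induction on the length of the sequence. Section~\ref{sec:moves} shows on examples how vertices can be added to a triangular graph; the most useful move adds two adjacent vertices with the same neighbors. To reverse such a move we must know that a shorter sequence is graphic, and this requires room in the Erd\H{o}s--Gallai inequalities (Section~\ref{sec:slack}). The room is available because an inequality that is nearly tight forces triangles, so that a minimal counterexample has no such inequality (Section~\ref{sec:minimal}). In Section~\ref{sec:twins} we remove two vertices of equal degree and conclude that a minimal counterexample has at most three terms larger than $5$. Sequences of this kind are realized directly in Section~\ref{sec:few}.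

\section{Degrees at most three}\label{sec:three}

\begin{lemma}\label{lem:cubic}
A connected triangular graph in which every vertex has degree $3$ is $K_4$.
\end{lemma}

\begin{proof}
Let $x$ be a vertex. The three vertices of $N(x)$ induce a graph without isolated vertices, so they contain a path $p\,c\,q$, and $N(c)=\{x,p,q\}$. Let $p'$ be the neighbor of $p$ other than $x$ and $c$. The third vertex of a triangle on the edge $pp'$ is $x$ or $c$, so $p'\in N(x)\cup N(c)=\{x,p,c,q\}$, and therefore $p'=q$. Thus $\{x,p,c,q\}$ is a clique whose vertices have no other neighbors.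
\end{proof}

The \emph{wheel} is the graph obtained from a $4$-cycle by adding a vertex adjacent to its four vertices. It is triangular and has degree sequence $(4,3^4)$.

\begin{lemma}\label{lem:wheel}
Let $G$ be a triangular graph with one vertex $w$ of degree $4$ and all other vertices of degree $3$. Then the component of $w$ is the wheel.
\end{lemma}

\begin{proof}
Each vertex of $N(w)$ has at least one neighbor in $N(w)$, and at most two because one of its three edges goes to $w$. So $N(w)$ induces a perfect matching, a path on four vertices, or a $4$-cycle. In the last case the component of $w$ is the wheel. In the other two cases some $a\in N(w)$ has a unique neighbor $b$ in $N(w)$, and its third neighbor $a'$ lies outside $N(w)\cup\{w\}$. The third vertex of a triangle on $aa'$ is $w$ or $b$, and $a'$ is not adjacent to $w$, so $a'$ is adjacent to $b$.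

If $N(w)$ induces a path $a\,b\,c\,e$, then $N(b)=\{w,a,c\}$ does not contain $a'$, a contradiction. If $N(w)$ induces a matching, then $N(a)=\{w,b,a'\}$ and $N(b)=\{w,a,a'\}$. Let $z$ be the neighbor of $a'$ other than $a$ and $b$. A triangle on $a'z$ needs $z\in N(a)\cup N(b)$, which leaves only $z=w$; but $a'$ is not adjacent to $w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, given Theorem~\ref{thm:main}]
If $\ell\ge4$, delete the zero terms, apply Theorem~\ref{thm:main}, and add isolated vertices. If $\ell\le3$, the sequence $(3^6)$ has all terms at least $\ell$ and is realized by $K_{3,3}$, but by Lemma~\ref{lem:cubic} a triangular realization would be a disjoint union of copies of $K_4$ on six vertices.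

Let $m\ge4$ be even. Define a graph $Y_m$ as follows: take a cycle $x_1x_2\cdots x_mx_1$, add the chords $x_ix_{i+m/2}$ for $3\le i\le m/2$, and join a new vertex $y$ to the four vertices $x_1,x_2,x_{1+m/2},x_{2+m/2}$ that lie on no chord. A chord joins vertices at distance $m/2\ge3$ on the cycle, so $Y_m$ is simple, and it realizes $(4,3^m)$. If $4\mid m$, the disjoint union of the wheel and $(m-4)/4$ copies of $K_4$ is a triangular realization. Conversely, by Lemmas~\ref{lem:cubic} and~\ref{lem:wheel} every triangular realization has this form, so $4\mid m$.
\end{proof}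

\section{Three ways to add vertices}\label{sec:moves}

Suppose that induction gives a triangular realization $G'$ of a shorter sequence, about which we know nothing else.

\emph{One vertex.} Join a new vertex $y$ to a set $S$ of vertices of $G'$. The new graph is triangular exactly when no vertex of $S$ is isolated in $G'[S]$. This depends on $G'$, so the move cannot be relied on. Its failure is informative, however: it exhibits many nonadjacent pairs inside $S$.

\emph{Twins.} Add two adjacent vertices $y,y'$ and join both to every vertex of a nonempty set $S$. Every new edge lies in a triangle $yy's$ with $s\in S$, whatever $G'$ is. To realize $d$ in this way we pick two equal terms $q$, delete them, and subtract $2$ from $q-1$ other terms. Two things can go wrong: the new terms may fall below $4$, and the new sequence may not be graphic.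

\begin{example}\label{ex:twins}
For $d=(6^3,4^5)$ delete two terms $4$ and subtract $2$ from the three terms $6$. The result $(4^6)$ is realized by the octahedron $K_{2,2,2}$, which is triangular, and joining twins to any three of its vertices realizes $d$.

For $d=(4^8)$ the same step gives $(4^3,2^3)$, to which induction does not apply. The terms from which $2$ is subtracted must be at least $6$.

For $d=(6^8)$ we get $(6,4^5)$, which is not graphic, because a graph on six vertices has no vertex of degree $6$. Here the first move succeeds: $(6,5^6)$ is realized by the octahedron together with a vertex adjacent to its six vertices, and a second vertex adjacent to the same six vertices gives the triangular graph $K_{2,2,2,2}$.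
\end{example}

The last case is typical: Section~\ref{sec:twins} shows that in a minimal counterexample, where neither the first move nor a direct argument produces a triangular realization, the twin step always gives a graphic sequence. So the twin step can only be blocked by a shortage of terms that are at least $6$. For such sequences we use the third move, which needs no induction.

\emph{Cones.} A vertex adjacent to all of a set $N$ puts every edge inside $N$ in a triangle.

\begin{lemma}\label{lem:cone}
Let $w$ be a vertex of a graph $G$ and $N\subseteq N(w)$. If every vertex of $N$ has a neighbor in $N$, then every edge inside $N\cup\{w\}$ lies in a triangle.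
\end{lemma}

\begin{proof}
An edge $uu'$ inside $N$ lies in the triangle $wuu'$, and so does the edge $wu$.
\end{proof}

So if $w$ has maximum degree and few non-neighbors, only the edges at these non-neighbors need care, and inside $N(w)$ any graph with the right positive degrees will do.

\begin{example}\label{ex:cone}
Let $d=(6,4^8)$. The vertex $w$ of degree $6$ has two non-neighbors $y_1,y_2$. Make them twins attached to three vertices of $N=N(w)$. These three vertices need $4-1-2=1$ further edge each, and the other three vertices of $N$ need $4-1=3$. The sequence $(3^3,1^3)$ is realized by a triangle with a pendant edge at each vertex; see Figure~\ref{fig:cone}.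
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,dot/.style={circle,fill,inner sep=1.6pt}]
\node[dot,label=left:$y_1$] (y1) at (0,1.6) {};
\node[dot,label=left:$y_2$] (y2) at (0,0.4) {};
\node[dot] (s1) at (2,2) {}; \node[dot] (s2) at (2,1) {}; \node[dot] (s3) at (2,0) {};
\node[dot] (t1) at (4,2) {}; \node[dot] (t2) at (3.2,1) {}; \node[dot] (t3) at (4,0) {};
\node[dot,label=right:$w$] (w) at (6,1) {};
\draw (y1)--(y2) (y1)--(s1)--(y2) (y1)--(s2)--(y2) (y1)--(s3)--(y2);
\draw (s1)--(t1) (s2)--(t2) (s3)--(t3) (t1)--(t2)--(t3)--(t1);
\draw[dashed,rounded corners] (1.6,-0.4) rectangle (4.5,2.4);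
\draw[double] (w)--(4.5,1);
\end{tikzpicture}
\caption{A triangular realization of $(6,4^8)$. The double line means that $w$ is adjacent to all six vertices in the dashed box, so every edge inside the box forms a triangle with $w$. The edges at $y_1$ and $y_2$ lie in triangles that contain $y_1y_2$.}\label{fig:cone}
\end{figure}

\section{The Erd\H{o}s--Gallai slack}\label{sec:slack}

We index a sequence by a finite set, $d=(d_u)_{u\in V}$, and call $d_u$ the degree of $u$ even before a realization is chosen. For $U\subseteq V$, a \emph{set of $k$ largest terms of $U$} is a $k$-element set $K\subseteq U$ with $d_x\ge d_z$ for all $x\in K$ and $z\in U\setminus K$; ties may be broken arbitrarily. The \emph{slack} of a set $K\subseteq V$ with $|K|=k$ is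
\[
\sigma(K)=k(k-1)+\sum_{j\notin K}\min(d_j,k)-\sum_{u\in K}d_u ,
\]
so $\sigma(\emptyset)=0$. The Erd\H{o}s--Gallai theorem states that a sequence of nonnegative integers with even sum is graphic if and only if $\sigma(K)\ge0$ for all $K\subseteq V$. The slack depends only on $d$, but it has a meaning in every realization: it measures how far $K$ is from being a clique to which the other vertices send as many edges as they can.

\begin{lemma}\label{lem:identity}
In a realization of $d$, let $\operatorname{mis}(K)$ be the number of nonadjacent pairs in $K$ and $e(j,K)$ the number of neighbors of $j$ in $K$. Then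
\[
\sigma(K)=2\operatorname{mis}(K)+\sum_{j\notin K}\bigl(\min(d_j,k)-e(j,K)\bigr),
\]
and every summand is nonnegative.
\end{lemma}

\begin{proof}
Counting the edges at $K$ gives $\sum_{u\in K}d_u=k(k-1)-2\operatorname{mis}(K)+\sum_{j\notin K}e(j,K)$. Also $e(j,K)\le d_j$ and $e(j,K)\le k$.
\end{proof}

\begin{lemma}\label{lem:exchange}
Among the $k$-element subsets of a set $U\subseteq V$, every set of $k$ largest terms of $U$ minimizes $\sigma$.
\end{lemma}

\begin{proof}
Replacing $x\in K$ by $z\notin K$ changes $\sigma(K)$ by $\bigl(d_x+\min(d_x,k)\bigr)-\bigl(d_z+\min(d_z,k)\bigr)$, which is at most $0$ if $d_z\ge d_x$. Such replacements lead from any $k$-subset of $U$ to any given set of $k$ largest terms.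
\end{proof}

Only the inequalities with $k$ small compared with the terms have to be checked.

\begin{lemma}\label{lem:EG}
Let $d_1\ge\dots\ge d_n\ge0$ have even sum, and put $\sigma_k=\sigma(\{1,\dots,k\})$. If $\sigma_k\ge0$ for every $k\ge1$ with $d_k\ge k$, then $d$ is graphic.
\end{lemma}

\begin{proof}
If $d$ is not graphic, then by the Erd\H{o}s--Gallai theorem and Lemma~\ref{lem:exchange} there is a smallest $k\ge1$ with $\sigma_k<0$, and $\sigma_k<\sigma_{k-1}$. Since $\min(d_j,k)\ge\min(d_j,k-1)$, we have $\sigma_k-\sigma_{k-1}\ge2(k-1)-\min(d_k,k-1)-d_k$, which is nonnegative if $d_k\le k-1$. Hence $d_k\ge k$.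
\end{proof}

The removal of one vertex is governed by the following fact, due to Kleitman and Wang.

\begin{lemma}\label{lem:KW}
Let $d$ be graphic, $y\in V$, and let $S$ be a set of $d_y$ largest terms of $V\setminus\{y\}$. Deleting $y$ and subtracting $1$ from the terms in $S$ gives a graphic sequence.
\end{lemma}

\begin{proof}
Take a realization with $|N(y)\cap S|$ maximal, and suppose $N(y)\ne S$. Then there are $x\in S\setminus N(y)$ and $z\in N(y)\setminus S$, and $d_x\ge d_z$. Since $y$ is adjacent to $z$ and not to $x$, we have $|N(x)\setminus\{z\}|>|N(z)\setminus\{x,y\}|$. So some $c\in N(x)\setminus\{z\}$ is not in $N(z)\setminus\{x,y\}$; as $c\notin\{x,y\}$, it is not adjacent to $z$. Replacing the edges $yz,xc$ by $yx,zc$ keeps all degrees and increases $|N(y)\cap S|$. Hence $N(y)=S$, and we delete $y$.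
\end{proof}

\section{Slack in a minimal counterexample}\label{sec:minimal}

From now on we suppose that Theorem~\ref{thm:main} is false, and $d=(d_u)_{u\in V}$ is a counterexample with $n=|V|$ minimal. Thus $d$ is graphic, all its terms are at least $4$, no realization of $d$ is triangular, and every shorter graphic sequence with all terms at least $4$ has a triangular realization. In particular $d$ does not \emph{split}, that is, $V$ is not the disjoint union of two nonempty sets on each of which $d$ is graphic, because a disjoint union of triangular graphs is triangular.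

\begin{lemma}\label{lem:slack}
\begin{enumerate}
\item[(a)] $n\ge8$.
\item[(b)] $d_u\le n-2$ for all $u$, and $\sigma(K)\ge\min(|K|,2)$ for all $K\subseteq V$.
\item[(c)] Let $y\in V$ and $q=d_y$. If at least $q$ terms of $V\setminus\{y\}$ are at least $5$, then $\sigma(K)\ge2q-2$ for every $K\subseteq V\setminus\{y\}$ with $|K|\ge q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x$ and $z$ are adjacent, then $N(x)\setminus\{z\}$ and $N(z)\setminus\{x\}$ lie in a set of $n-2$ vertices, so they share at least $d_x+d_z-n\ge8-n$ vertices. For $n\le7$ every realization would be triangular.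

(b) If $d_w=n-1$, then Lemma~\ref{lem:cone} with $N=V\setminus\{w\}$ shows that every realization is triangular. So $d_u\le n-2$, and $\sigma(\{u\})=n-1-d_u\ge1$.

Let $k=|K|\ge2$ and suppose $\sigma(K)\le1$. Take any realization. By Lemma~\ref{lem:identity}, $K$ is a clique, and every $j\notin K$ is \emph{saturated}, meaning $e(j,K)=\min(d_j,k)$, with at most one exception, for which $e(j,K)=\min(d_j,k)-1$. Every vertex outside $K$ therefore has a neighbor in $K$, and a saturated one has at least two. A saturated vertex $j$ with a neighbor outside $K$ has $e(j,K)<d_j$, hence $e(j,K)=k$: it is adjacent to all of $K$. We check the three kinds of edges.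

An edge inside $K$ lies in a triangle inside $K$ if $k\ge3$. If $k=2$, it forms a triangle with any saturated vertex, and one exists since $n\ge8$. An edge $jj'$ outside $K$ has a saturated end, say $j$, which is adjacent to all of $K$, and so to a neighbor of $j'$ in $K$. An edge $jx$ with $x\in K$, $j\notin K$ forms a triangle with a second neighbor of $j$ in $K$ if there is one. Otherwise $j$ is the exception; it has a neighbor $j'$ outside $K$ since $d_j\ge4$, and $j'$ is saturated, hence adjacent to $x$. So the realization is triangular, a contradiction.

(c) By Lemma~\ref{lem:exchange} we may assume that $K$ is a set of largest terms of $V\setminus\{y\}$. Let $S\subseteq K$ be a set of $q$ largest terms of $V\setminus\{y\}$. Delete $y$ and subtract $1$ on $S$. The result is graphic by Lemma~\ref{lem:KW}, and its terms are at least $4$ because the terms in $S$ are at least $5$. Take a triangular realization of it and join $y$ to $S$. This is a realization of $d$, so it is not triangular, and an edge in no triangle has the form $ys_0$ with $s_0\in S$. Then $s_0$ has no neighbor in $S$, so $\operatorname{mis}(K)\ge q-1$, and Lemma~\ref{lem:identity}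 gives $\sigma(K)\ge2(q-1)$.
\end{proof}

Part (c) is the information gained from the failure of the one-vertex move. For $(6^8)$ in Example~\ref{ex:twins}, a set of six vertices has slack $30+12-36=6<10$, which is why that move succeeds there.

\section{Removing twins}\label{sec:twins}

The $n$ terms of $d$ lie in $\{4,\dots,n-2\}$, so some value is repeated. Let $q\ge4$ be the \emph{smallest} repeated value, let $y\ne y'$ have $d_y=d_{y'}=q$, and put $V'=V\setminus\{y,y'\}$. Then $|V'|=n-2\ge q$. Let $S$ be a set of $q-1$ largest terms of $V'$ and let $\tau=\min_{u\in S}d_u$. Thus $d_z\le\tau$ for $z\in V'\setminus S$.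

\begin{proposition}\label{prop:tau}
$\tau\le5$.
\end{proposition}

Suppose, for the rest of the proof of Proposition~\ref{prop:tau}, that $\tau\ge6$. Define $d'$ on $V'$ by $d'_u=d_u-2$ for $u\in S$ and $d'_u=d_u$ otherwise. All terms of $d'$ are at least $4$, and its sum is even, being smaller than that of $d$ by $2q+2(q-1)$. If $d'$ is graphic, it has a triangular realization, and adding $y,y'$ as twins joined to $S$ gives a triangular realization of $d$. So it suffices to show that $d'$ is graphic.

Let $\sigma'$ be the slack of $d'$ on $V'$. For $K\subseteq V'$ with $k=|K|$ and $i=|K\cap S|$, comparing the definitions gives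
\begin{equation}\label{eq:compare}
\sigma'(K)=\sigma(K)-2\min(q,k)+2i-\lambda(K),\qquad \lambda(K)=\sum_{u\in S\setminus K}\bigl(\min(d_u,k)-\min(d_u-2,k)\bigr).
\end{equation}
The three corrections come from the absence of $y$ and $y'$, from the smaller terms inside $K$, and from the smaller terms outside $K$. A summand of $\lambda(K)$ is $0$, $1$ or $2$ according as $d_u\ge k+2$, $d_u=k+1$ or $d_u\le k$. The loss of slack is small when $K$ is comparable with $S$, and we treat this case first.

\begin{lemma}\label{lem:comparable}
If $S\subseteq K\subseteq V'$ or $K\subseteq S$, then $\sigma'(K)\ge0$. If $K\subsetneq S$ and $\tau\ge q$, then $\sigma'(K)=\sigma(K)$.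
\end{lemma}

\begin{proof}
Let $K\supseteq S$. Then $\lambda(K)=0$ and $i=q-1$. If $k=q-1$, then $\sigma'(K)=\sigma(K)\ge0$. If $k\ge q$, then $\sigma'(K)=\sigma(K)-2\ge0$ by Lemma~\ref{lem:slack}(b).

Let $K\subsetneq S$. Then $i=k\le q-2$ and $\sigma'(K)=\sigma(K)-\lambda(K)$. If $\tau\ge k+2$, in particular if $\tau\ge q$, then $\lambda(K)=0$ and we are done. So let $\tau\le k+1$, which gives $\tau<q$. In the graph we want to build, $y$ and $y'$ are adjacent to each other and to all of $K$, so $K\cup\{y,y'\}$ has the same nonadjacent pairs as $K$. This suggests comparing $\sigma'(K)$ with $\sigma(K\cup\{y,y'\})$. With $\gamma_u=\min(d_u,k+2)-\min(d_u,k)$,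
\begin{align*}
\sigma(K\cup\{y,y'\})-\sigma(K)&=(k+2)(k+1)-k(k-1)-2k-2q+\sum_{u\in V'\setminus K}\gamma_u\\
&=-2(q-1-k)+\sum_{u\in V'\setminus K}\gamma_u .
\end{align*}
For $u\in S\setminus K$, the number $\gamma_u$ is $2$ minus the summand of $u$ in $\lambda(K)$, and $|S\setminus K|=q-1-k$. Hence $\sigma'(K)=\sigma(K)-\lambda(K)=\sigma(K\cup\{y,y'\})-\Gamma$ with $\Gamma=\sum_{u\in V'\setminus S}\gamma_u$. If $\Gamma>0$, some $u\in V'\setminus S$ has $k+1\le d_u\le\tau\le k+1$. Then the value $\tau<q$ is taken both outside and inside $S$, contrary to the choice of $q$ as the smallest repeated value. So $\Gamma=0$ and $\sigma'(K)\ge0$.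
\end{proof}

For the remaining sets the loss in \eqref{eq:compare} can be large, but Lemma~\ref{lem:EG} lets us assume that $K$ consists of largest terms of $d'$, and this confines the degrees outside $K\cap S$ to a narrow window.

\begin{lemma}\label{lem:crossing}
Let $K$ be a set of $k$ largest terms of $d'$ with $d'_u\ge k$ for all $u\in K$, and suppose $K\not\subseteq S$ and $S\not\subseteq K$. Then $\sigma'(K)\ge0$.
\end{lemma}

\begin{proof}
Put $K_1=K\cap S$, $i=|K_1|$, $j=|K\setminus S|=k-i\ge1$ and $r=|S\setminus K|=q-1-i\ge1$. Throughout, $z$ denotes a vertex of $K\setminus S$ and $u$ a vertex of $S\setminus K$. We have $k\le d'_z=d_z$, and $d_u-2=d'_u\le d'_z$ since $K$ consists of largest terms of $d'$. Therefore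
\begin{equation}\label{eq:window}
k\le d_z\le\tau\le d_u\le d_z+2 .
\end{equation}
We compare $K$ with $K_1\subsetneq S$, for which $\sigma'(K_1)\ge0$ by Lemma~\ref{lem:comparable}. Each $z$ contributes $\min(d_z,i)=i$ to $\sigma'(K_1)$, and $k(k-1)-i(i-1)-ji=j(k+i-1)-ji=j(k-1)$. Hence
\begin{equation}\label{eq:down}
\sigma'(K)=\sigma'(K_1)+j(k-1)-\sum_{z\in K\setminus S}d_z+\Phi,\qquad \Phi=\sum_{x\in V'\setminus K}\bigl(\min(d'_x,k)-\min(d'_x,i)\bigr),
\end{equation}
and every summand of $\Phi$ is nonnegative. By \eqref{eq:window}, $k\le\tau$.

\medskip
\emph{Case 1: $k\le\tau-2$.} Suppose $\sigma'(K)<0$. By \eqref{eq:down} the degrees $d_z$ are then large, and we show that this makes the slack of $K^+=K\cup S$ too small for Lemma~\ref{lem:slack}(c). Note $|K^+|=k+r=q-1+j\ge q$. Let $\alpha$ be the number of $x\in V'\setminus K^+$ with $d_x\ge k$. These $\alpha$ vertices contribute $k-i=j$ each to $\Phi$, and so do the $r$ vertices $u$, because $d'_u\ge\tau-2\ge k$. So $\Phi\ge j(r+\alpha)$, and \eqref{eq:down} gives $\sum_zd_z>j(k-1+r+\alpha)$. Thus some $z_0\in K\setminus S$ satisfies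
\begin{equation}\label{eq:z0}
k+r+\alpha\le d_{z_0}\le\tau\le d_u\qquad\text{for all }u\in S\setminus K.
\end{equation}
Now compute $\sigma(K^+)-\sigma(K)$. The vertices $u$ move into the set; each contributed $\min(d_u,k)=k$ before and contributes $-d_u$ after, and $(k+r)(k+r-1)-k(k-1)-rk=r(k+r-1)$. A vertex $x\in V'\setminus K^+$ gains $\min(d_x,k+r)-\min(d_x,k)$, which is at most $r$ and is $0$ if $d_x<k$. Each of $y,y'$ gains $q-\min(q,k)$. Using \eqref{eq:z0},
\[
\sigma(K^+)-\sigma(K)\le r(k+r-1+\alpha)-\sum_ud_u+2q-2\min(q,k)\le-r+2q-2\min(q,k).
\]
Since $d_u\ge\tau\ge k+2$, we have $\lambda(K)=0$, so \eqref{eq:compare} gives $\sigma(K)\le-1+2\min(q,k)-2i$. Adding, and using $i=q-1-r$,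
\[
\sigma(K^+)\le2q-2i-r-1=r+1\le q .
\]
On the other hand, Lemma~\ref{lem:slack}(c) applies to $y$. Indeed the $q-1$ terms in $S$ are at least $6$, and $d_{z_0}\ge5$: if $d_{z_0}=4$, then $k\le4$, so every vertex of $V'\setminus K^+$ is counted in $\alpha$, and \eqref{eq:z0} gives $d_{z_0}\ge|V'|\ge6$. Hence $\sigma(K^+)\ge2q-2>q$, a contradiction.

\medskip
\emph{Case 2: $k\in\{\tau-1,\tau\}$ and $\tau<q$.} Values below $q$ are not repeated. The value $\tau$ is taken in $S$, so $d_z\ne\tau$, and \eqref{eq:window} gives $k=d_z=\tau-1$ for all $z$. Then $j=1$, $i=\tau-2$ and $r=q-\tau+1\ge2$. By \eqref{eq:window}, $d_u\in\{\tau,\tau+1\}$, and at most one $u$ has $d_u=\tau$. If $\tau+1<q$, then also at most one $u$ has $d_u=\tau+1$, so $r\le2$, whereas $r=q-\tau+1\ge3$. So $\tau=q-1$, $r=2$, and some $u$ has $d_u=\tau+1$, that is, $d'_u=k$. It contributes $k-i=1$ to $\Phi$, and \eqref{eq:down} gives $\sigma'(K)\ge(k-1)-k+1=0$.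

\medskip
In the last two cases $\tau\ge q$. Then $\sigma'(K_1)=\sigma(K_1)\ge\min(i,2)$ by Lemmas~\ref{lem:comparable} and~\ref{lem:slack}(b). Each $u$ has $d'_u\ge\tau-2\ge q-2\ge i$, and $k>\tau-2$, so $u$ contributes at least $\tau-2-i$ to $\Phi$. Recall $i=q-1-r\ge3-r$.

\medskip
\emph{Case 3: $k=\tau\ge q$.} Here $d_z=k$ for all $z$, $\tau-2-i=j-2$, and $i+j=k\ge q=i+r+1$ gives $j\ge r+1$. By \eqref{eq:down},
\[
\sigma'(K)\ge\sigma(K_1)-j+r(j-2).
\]
If $r=1$, then $i\ge2$ and the bound is at least $2-j+(j-2)=0$. If $r=2$, then $i\ge1$, $j\ge3$, and it is at least $1-j+2(j-2)=j-3\ge0$. If $r\ge3$, then $j\ge4$ and it is at least $3(j-2)-j\ge2$.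

\medskip
\emph{Case 4: $k=\tau-1\ge q-1$.} Here $d_z\le k+1$, $\tau-2-i=j-1$, and $i+j=k\ge q-1=i+r$ gives $j\ge r$. By \eqref{eq:down},
\begin{equation}\label{eq:case4}
\sigma'(K)\ge\sigma(K_1)-2j+r(j-1).
\end{equation}

If $r\ge3$, then $j\ge3$ and $r(j-1)-2j\ge j-3\ge0$.

If $r=1$, then $i=q-2\ge2$. For $j=1$ the bound \eqref{eq:case4} is at least $2-2=0$. For $j\ge2$ it is too weak, but now $k=q-2+j\ge q$, and $K$ misses only one vertex $u$ of $S$, with $d_u\ge\tau=k+1$. So $\lambda(K)\le1$, and \eqref{eq:compare} gives $\sigma'(K)\ge\sigma(K)-2q+2(q-2)-1=\sigma(K)-5$. Lemma~\ref{lem:slack}(c) applies to $y$, since the terms in $S$ are at least $6$ and $d_z\ge k=\tau-1\ge5$. Hence $\sigma(K)\ge2q-2\ge6$.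

If $r=2$, then \eqref{eq:case4} reads $\sigma'(K)\ge\sigma(K_1)-2$, and $i=q-3\ge1$. For $i\ge2$ we are done. Let $i=1$, so that $q=4$ and $j=k-1$, and suppose $\sigma'(K)<0$. Then $\sigma'(K)=-1$, and every estimate that led to \eqref{eq:case4} is an equality. This determines $d$. First, $\sigma(K_1)=1$, so the vertex of $K_1$ has degree $n-2$. Second, $d_z=\tau$ for all $z$. Third, each $u$ contributes exactly $j-1=k-2$ to $\Phi$, so $\min(d'_u,k)=k-1$ and $d_u=k+1=\tau$. Finally $V'=K\cup S$, because any other vertex would contribute at least $\min(4,k)-1>0$ to $\Phi$. So $n=k+r+2=\tau+3$, and $d$ consists of one term $\tau+1$, of $j+r=\tau$ terms $\tau$, and of two terms $4$. Its sum $\tau^2+\tau+9$ is odd, a contradiction.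
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tau}]
If $\tau\ge6$, then by Lemmas~\ref{lem:comparable} and~\ref{lem:crossing} every set $K$ of $k$ largest terms of $d'$ with $d'\ge k$ on $K$ has $\sigma'(K)\ge0$. By Lemma~\ref{lem:EG}, $d'$ is graphic, which we saw is impossible.
\end{proof}

Let $n_4$ and $n_5$ be the numbers of terms of $d$ equal to $4$ and to $5$, and let $h$ be the number of terms that are at least $6$.

\begin{corollary}\label{cor:few}
Either $n_4\ge2$ and $h\le2$, or $n_4\le1$ and $h\le3$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:tau}, at most $q-2$ terms of $V'$ are at least $6$. If $q=4$, then $n_4\ge2$ and $h\le2$. If $q=5$, then $n_4\le1$ and $h\le3$. Suppose $q\ge6$. Then $4$ and $5$ occur at most once each, so $n-2\le(q-2)+2$. Together with $q\le\max_ud_u\le n-2$ this gives $n=q+2$ and $\max_ud_u=q$, and equality forces a vertex $y_0$ of degree $4$. The terms below $q$ are distinct elements of $\{4,\dots,q-1\}$, so at least $n-(q-4)=6$ terms equal $q$. For a set $K$ of four of them, $\sigma(K)=12+4(n-4)-4q=4$, whereas Lemma~\ref{lem:slack}(c) for $y_0$ gives $\sigma(K)\ge6$.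
\end{proof}

\section{Sequences with few large terms}\label{sec:few}

Let $\Delta=\max_ud_u$, let $w$ be a vertex of degree $\Delta$, and let $\omega=n-1-\Delta$ be the number of non-neighbors of $w$ in any realization. To use a cone with apex $w$ we need $\omega$ to be small. This holds because a longer sequence splits.

\subsection{Splitting and the case of maximum degree at most five}

\begin{lemma}\label{lem:graphic}
A sequence of $L$ integers with even sum, all in $\{4,\dots,L-1\}$ and at most three of them larger than $5$, is graphic.
\end{lemma}

\begin{proof}
Write the sequence as $c_1\ge\dots\ge c_L$ and use Lemma~\ref{lem:EG}. For $k\ge6$ we have $c_k\le5<k$. For $k\le4$ all terms are at least $k$, so $\sigma_k=k(k-1)+k(L-k)-\sum_{i\le k}c_i\ge k(L-1)-k(L-1)=0$. Let $k=5$ and $c_5\ge5$, so $L\ge6$. Then $\sigma_5\ge20+4(L-5)-3(L-1)-10=L-7$, which settles $L\ge7$. If $L=6$, then $c_1=\dots=c_5=5$, parity gives $c_6=5$, and $\sigma_5=0$.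
\end{proof}

\begin{lemma}\label{lem:omega}
We have $1\le\omega\le5$ and $\Delta\ge6$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:slack}(b) gives $\omega\ge1$. Suppose $\omega\ge6$, that is, $n\ge\Delta+7\ge11$. Since $h\le3$, there are seven terms in $\{4,5\}$. Drop a $5$ if the number of $5$'s among them is odd; otherwise there is a $4$ among them, and we drop it. The six terms that remain have even sum and are graphic by Lemma~\ref{lem:graphic}. The other $n-6\ge\Delta+1$ terms of $d$ are graphic by the same lemma. So $d$ splits, a contradiction.

Suppose $\Delta\le5$. Then $d=(5^{n_5},4^{n_4})$ with $n_5$ even, and $8\le n\le\Delta+6\le11$. Start from $C_n(1,2)$. The vertices $i$ and $i+3$ have the common neighbor $i+1$, and $i$ and $i+4$ have the common neighbor $i+2$, so adding edges between vertices at cyclic distance $3$ or $4$ keeps the graph triangular. Let $t=4$ if $n=9$ and $t=3$ if $n\in\{8,10,11\}$. The pairs $\{i,i+t\}$ are not edges of $C_n(1,2)$, and they form an $n$-cycle because $t$ and $n$ are coprime. This cycle contains a matching with $n_5/2\le n/2$ edges, and adding it gives a triangular realization of $d$.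
\end{proof}

The vertices other than $w$ of degree at least $6$ are called \emph{hubs}. Their number is $g=h-1\le2$.

\subsection{A test for the residual degrees}

After the edges at $w$ and at its non-neighbors are placed, the vertices of $N(w)$ have residual degrees that are mostly at most $4$. For such sequences Lemma~\ref{lem:EG} reduces to four inequalities.

\begin{lemma}\label{lem:test}
Let $f_1\ge\dots\ge f_L$ be positive integers, $L\ge5$, with even sum and at most two terms larger than $4$. Let $o$ be the number of terms equal to $1$ and $\delta=\sum_i\max(0,3-f_i)$. Then $f$ is graphic if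
\begin{enumerate}
\item[(E1)] $f_1\le L-1$,
\item[(E2)] $f_1+f_2\le2L-2-o$,
\item[(E3)] $f_1+f_2+f_3\le3L-3-\delta$ or $f_3\le2$,
\item[(E4)] $f_1+f_2+f_3+f_4\le3L-\delta$ or $f_4\le3$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $k\ge5$ we have $f_k\le4<k$. For $k\le4$ with $f_k\ge k$ we bound $k(k-1)+\sum_{i>k}\min(f_i,k)$ from below. It equals $L-1$ for $k=1$, and $2+2(L-2)-o$ for $k=2$. For $k=3$ all terms below $3$ have index larger than $3$, so it equals $6+3(L-3)-\delta$. For $k=4$ it is at least $12+\sum_{i>4}\min(f_i,3)=12+3(L-4)-\delta$.
\end{proof}

\subsection{At least two non-neighbors}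

\begin{proposition}\label{prop:omega2}
$\omega=1$.
\end{proposition}

\begin{proof}
Suppose $2\le\omega\le5$. We generalize Example~\ref{ex:cone}.

\emph{The construction.} We choose the set $W$ of non-neighbors of $w$ so that its vertices have a common degree $\kappa$. If $n_4\ge\omega$, let $W$ consist of $\omega$ vertices of degree $\kappa=4$. Otherwise let $W$ consist of $\omega$ vertices of degree $\kappa=5$; these exist since $n_5=n-h-n_4\ge(\Delta+1+\omega)-3-(\omega-1)=\Delta-1\ge5$. Let $N=V\setminus(W\cup\{w\})$, so $|N|=\Delta$, and $N$ contains all hubs.

If $\kappa=4$ and $\omega=5$, then $W$ is realized by $K_5$, and the other $\Delta+1$ terms are graphic by Lemma~\ref{lem:graphic}, so $d$ splits. In the other cases join $w$ to all of $N$ and make $W=\{y_1,\dots,y_\omega\}$ a clique. Each $y_i$ needs $\kappa-\omega+1$ neighbors in $N$. An edge from $u\in N$ to the clique $W$ lies in a triangle as soon as $u$ has two neighbors in $W$, so we group these edges at $R$ distinct \emph{attachment vertices} of $N$, each with two or three neighbors in $W$. The number of neighbors of $u$ in $W$ is the \emph{reduction} of $u$.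

\begin{center}
\begin{tabular}{cclc}
\hline
$\kappa$ & $\omega$ & neighbors in $W$ of the attachment vertices & $R$\\
\hline
$4$ & $2$ & $y_1y_2;\ y_1y_2;\ y_1y_2$ & $3$\\
$4$ & $3$ & $y_1y_2;\ y_1y_3;\ y_2y_3$ & $3$\\
$4$ & $4$ & $y_1y_2;\ y_3y_4$ & $2$\\
$5$ & $2$ & $y_1y_2;\ y_1y_2;\ y_1y_2;\ y_1y_2$ & $4$\\
$5$ & $3$ & $y_1y_2y_3;\ y_1y_2;\ y_1y_3;\ y_2y_3$ & $4$\\
$5$ & $4$ & $y_1y_2;\ y_2y_3;\ y_3y_4;\ y_4y_1$ & $4$\\
$5$ & $5$ & $y_1y_2y_3;\ y_4y_5$ & $2$\\
\hline
\end{tabular}
\end{center}

In each row every $y_i$ appears $\kappa-\omega+1$ times, so it has degree $\kappa$. Every edge that meets $W$ lies in a triangle: an edge inside $W$ lies in a triangle inside $W$ if $\omega\ge3$, and in a triangle with an attachment vertex if $\omega=2$. To keep the residual degrees positive and their maximum small, we choose the attachment vertices in order of decreasing degree, hubs first, then degree $5$, then degree $4$, and assign them to the entries of the row from left to right. For $u\in N$ let $f_u$ be $d_u-1$ minus the reduction of $u$. The sum of $f$ is the sum of $d$ minus twice the number of edges placed so far, so it is even.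 If $f$ is positive and graphic, we put a realization of $f$ on $N$, and Lemma~\ref{lem:cone} shows that the resulting realization of $d$ is triangular. It remains to apply Lemma~\ref{lem:test} with $L=\Delta$.

\emph{The terms of $f$.} Since $R\ge2\ge g$, every hub is an attachment vertex, so its term lies in $[3,\Delta-3]$ if its reduction is $2$ and in $[2,\Delta-4]$ if it is $3$. A vertex of degree $5$ has term $4$, $2$ or $1$ if its reduction is $0$, $2$ or $3$. A vertex of degree $4$ has term $3$ or $1$ if its reduction is $0$ or $2$; we will see that it never has reduction $3$. So only hub terms can exceed $4$, and (E1) holds since $f_1\le\max(4,\Delta-3)\le\Delta-1$.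

\emph{Case 1: $\kappa=4$ and no vertex of degree $5$ in $N$ has reduction $0$.} All reductions equal $2$, so $f$ is positive. Hub terms lie in $[3,\Delta-3]$ and all other terms are at most $3\le\Delta-3$, so $f_3\le3$ and (E4) holds. At most $R\le3$ terms are below $3$, so $o\le3$ and $\delta\le6$. Then $f_1+f_2\le2\Delta-6\le2\Delta-2-o$ and $f_1+f_2+f_3\le2\Delta-3\le3\Delta-9\le3\Delta-3-\delta$.

\emph{Case 2: all other cases.} We first show that $f$ is positive and
\begin{equation}\label{eq:odelta}
o\le1,\qquad \delta\le3\ \text{ if }\kappa=4,\qquad \delta\le R+1-g\ \text{ if }\kappa=5 .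
\end{equation}
If $\kappa=4$, some vertex of degree $5$ in $N$ is not an attachment vertex, so by the order of choice no attachment vertex has degree $4$. Then $o=0$ and $\delta=R-g\le3$. Let $\kappa=5$. Then $n_4\le\omega-1$, and $N$ contains $\Delta-n_4$ vertices of degree at least $5$, so the number of attachment vertices of degree $4$ is $\max(0,R-\Delta+n_4)$. As $R-\Delta+n_4\le R+\omega-7$, this number is $0$ for $\omega\in\{2,3,5\}$ and at most $1$ for $\omega=4$. A reduction $3$ occurs only for $\omega\in\{3,5\}$, and once. So at most one attachment vertex is \emph{special}, meaning that it has degree $4$ or reduction $3$, and no vertex has both properties. Hence $f$ is positive. A hub contributes $0$ to $\delta$ and an attachment vertex that is not a hub contributes $1$, except that the special vertex may contribute one more, and only the special vertex can have term $1$. This proves \eqref{eq:odelta}; in particular $\delta\le5$.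

Let $b=\max(4,\Delta-3)$. Then $f_1,f_2\le b$ and $f_3,f_4\le4$. Since $2b\le2\Delta-4$ and $o\le1$, (E2) holds. If $\Delta\ge7$, then $b=\Delta-3$, and (E3) and (E4) follow from $2b+4=2\Delta-2\le3\Delta-8$ and $2b+8=2\Delta+2\le3\Delta-5$.

Let $\Delta=6$. Hub terms are now at most $3$, so all terms are at most $4$. For (E4), suppose $f_4=4$, so that $f=(4,4,4,4,f_5,f_6)$ with $f_5+f_6$ even. The pair $(f_5,f_6)$ is neither $(1,1)$, as $o\le1$, nor $(2,1)$, so $\delta\le2$ and $16\le18-\delta$. For (E3), if $\delta\le3$ then $12\le15-\delta$. If $\delta\ge4$, then $\kappa=5$ and $R=4$ by \eqref{eq:odelta}. Only two vertices of $N$ have reduction $0$, and attachment vertices other than hubs have terms at most $2$. So $f_3\ge3$ forces a hub term equal to $3$ and $f_1+f_2+f_3\le11$. Then $g\ge1$, hence $\delta\le4$ and $11\le15-\delta$.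

In all cases $f$ is graphic, a contradiction.
\end{proof}

\subsection{One non-neighbor}

Now $n=\Delta+2$. The single non-neighbor $y$ of $w$ has no partner among the non-neighbors, so the triangles at $y$ must use edges inside $N(w)$, and these edges have to be prescribed. We follow the alternative in Corollary~\ref{cor:few} and show that each case gives a triangular realization of $d$.

\medskip
\emph{Case $n_4\le1$.} Here the one-vertex move works for $w$. Let $y$ be a vertex of smallest degree in $V\setminus\{w\}$ and $N=V\setminus\{w,y\}$. Then $N$ is a set of $\Delta$ largest terms of $V\setminus\{w\}$, and these terms are at least $5$. Delete $w$ and subtract $1$ on $N$. By Lemma~\ref{lem:KW} and minimality the result has a triangular realization $H$. Join $w$ to $N$. Each vertex of $N$ has degree at least $4$ in $H$, hence a neighbor in $N$, so the new edges lie in triangles by Lemma~\ref{lem:cone}.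

\medskip
From now on $n_4\ge2$ and $h\le2$, so $g\le1$. Let $y$ be a vertex of degree $4$, let $N=V\setminus\{w,y\}$, and join $w$ to the $\Delta$ vertices of $N$. By Lemma~\ref{lem:cone} it suffices to complete this to a realization of $d$ in which every vertex of $N$ has a neighbor in $N$ and the four edges at $y$ lie in triangles.

\medskip
\emph{Case $n_5=0$, $g=0$.} Then $d=(\Delta,4^{\Delta+1})$ with $\Delta$ even. Put the graph $Y_m$ from the proof of Theorem~\ref{thm:sharp}, with $m=\Delta$, on $N\cup\{y\}$. Each vertex of $N$ has degree $3+1=4$ and has two neighbors on the cycle. The edges at $y$ lie in the triangles $yx_1x_2$ and $yx_{1+m/2}x_{2+m/2}$.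

\medskip
\emph{Case $n_5=0$, $g=1$.} Then $d=(\Delta,b,4^\Delta)$ with $6\le b\le\Delta$ and $\Delta+b$ even. Let $u_0$ be the hub and $u_1,u_2,u_3$ three other vertices of $N$. Join $y$ to $u_0,u_1,u_2,u_3$, and join $u_0$ to $u_1,u_2,u_3$ and to $b-5\le\Delta-4$ further vertices of $N$. Then $u_0$ has degree $b$, and the edges at $y$ lie in the triangles $yu_0u_i$. The $L=\Delta-1$ vertices of $N\setminus\{u_0\}$ have residual degrees $f=(3^{\Delta-b+1},2^{b-5},1^3)$, with even sum $3\Delta-b-4$. Apply Lemma~\ref{lem:test} with $o=3$ and $\delta=b+1$. Here (E1) is $3\le\Delta-2$, and (E4) holds as $f_4\le3$. If $b=\Delta$, then (E2) is $5\le2\Delta-7$, and $f_3\le2$. Otherwise $\Delta\ge b+2\ge8$; then (E2) is $6\le2\Delta-7$, and (E3) is $9\le3\Delta-b-7$, which holds as $3\Delta-b-7\ge2\Delta-5$. So $f$ is positive and graphic.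

\medskip
\emph{Case $n_5\ge1$.} A vertex $u\in N$ of degree $5$ can serve as a twin of $y$, its extra edge being the edge to $w$. Let $N'=N\setminus\{u\}$ and $L=|N'|=\Delta-1\ge5$. Choose three attachment vertices $s_1,s_2,s_3\in N'$ in order of decreasing degree, and add the edges $yu$, $ys_i$, $us_i$. Then $y$ has degree $4$, $u$ has degree $5$ and has neighbors in $N$, and the edges at $y$ lie in the triangles $yus_i$. The residual degree $f_x$ of $x\in N'$ is $d_x-3$ for the attachment vertices and $d_x-1$ for the others. It is positive, and its sum is even, being the sum of $d$ minus twice the number of edges placed. We must show that $f$ is graphic. It consists of the hub term, which lies in $[3,L-2]$ and is present if $g=1$, of $3-g$ \emph{reduced} terms in $\{1,2\}$, and of $L-3$ \emph{unreduced} terms in $\{3,4\}$. There are two possibilities: (i) some unreduced term is $4$, and then all reduced terms are $2$ by the order of choice; or (ii) all unreduced terms are $3$.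

Let $L=5$, so that the hub term is $3$. The condition that the sum is even leaves five sequences. For (i) they are $(4,3,3,2,2)$ if $g=1$, realized by a path on four vertices with a vertex adjacent to all of them, and $(4,4,2,2,2)$ if $g=0$, realized by $K_{1,1,3}$. For (ii) they are $(3,3,3,2,1)$ if $g=1$, realized by $K_4$ minus an edge with a pendant edge at a vertex of degree $2$, and $(3,3,2,2,2)$ and $(3,3,2,1,1)$ if $g=0$, realized by $K_{2,3}$ and by a triangle with pendant edges at two vertices.

Let $L\ge6$. Then $f_1\le L-2$, so (E1) holds. In each entry of the following table, the left side bounds the sum of the largest terms and the right side is at most the bound required in Lemma~\ref{lem:test}.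

\begin{center}
\begin{tabular}{lccccc}
\hline
 & $o$ & $\delta$ & (E2) & (E3) & (E4)\\
\hline
(i), $g=1$ & $0$ & $2$ & $L+2\le2L-2$ & $L+6\le3L-5$ & $L+10\le3L-2$\\
(i), $g=0$ & $0$ & $3$ & $8\le2L-2$ & $12\le3L-6$ & $16\le3L-3$\\
(ii), $g=1$ & $\le2$ & $\le4$ & $L+1\le2L-4$ & $L+4\le3L-7$ & $f_4\le3$\\
(ii), $g=0$ & $\le3$ & $\le6$ & $6\le2L-5$ & $9\le3L-9$ & $f_4\le3$\\
\hline
\end{tabular}
\end{center}

All these inequalities hold for $L\ge6$, except $16\le3L-3$, which needs $L\ge7$. For $L=6$ and $g=0$ there are only three unreduced terms, so $f_4\le2$ and (E4) holds. Hence $f$ is graphic.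

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A minimal counterexample $d$ has $\omega=1$ by Proposition~\ref{prop:omega2}. By Corollary~\ref{cor:few} the four cases above are exhaustive, and in each of them $d$ has a triangular realization. So there is no counterexample.
\end{proof}

\begin{thebibliography}{1}
\bibitem{EN} Benjamin Egan, Yuri Nikolayevsky, \emph{On triangular biregular degree sequences}, arXiv:2303.17804 (2023).
\end{thebibliography}
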